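\title{A Lie group without an infinitesimally maximally symmetric metric}

\begin{abstract}
A left-invariant Riemannian metric on a connected Lie group is infinitesimally maximally symmetric if its isometry algebra contains an isomorphic copy of the isometry algebra of every other left-invariant metric. We show that such a metric need not exist. The identity component of the block-$(3,1,1)$ parabolic subgroup of $SL_5(\mathbb R)$, of dimension $17$, is a counterexample; so are its universal cover and the products of either group with a torus, which gives counterexamples in every dimension at least $17$. On each of these groups the algebras $\mathfrak{sl}_4(\mathbb R)\ltimes\mathbb R^4$ and $\mathfrak{sl}_3(\mathbb R)\oplus\mathfrak{sl}_2(\mathbb R)$ each occur in the isometry algebra of some left-invariant metric, but never both in the same one.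
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $G$ be a connected Lie group with Lie algebra $\mathfrak g$. A \emph{metric} on $G$ always means a left-invariant Riemannian metric; it is determined by an inner product on $\mathfrak g=T_eG$, and every inner product occurs. For a metric $g$ we write $\mathfrak{isom}(G,g)$ for its \emph{isometry algebra}, the Lie algebra of the isometry group $\operatorname{Isom}(G,g)$.

We recall the basic facts on isometry groups. Let $M$ be a connected Riemannian manifold of dimension $m$. Then $\operatorname{Isom}(M)$ is a Lie group acting smoothly on $M$, and it is compact if $M$ is. The stabilizer of a point $p$ is compact and acts faithfully on $T_pM$ by orthogonal maps, so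
\begin{equation}\label{eq:isomdim}
\dim\operatorname{Isom}(M)\le m+\tfrac12 m(m-1)=\tfrac12 m(m+1).
\end{equation}
Finally, $Y\mapsto Y^*$, where $Y^*(p)=\frac{d}{dt}\big|_{t=0}\exp(tY)p$, identifies $\mathfrak{isom}(M)$ with the space of complete Killing fields, and $[Y_1^*,Y_2^*]=-[Y_1,Y_2]^*$.

On a Lie group the left translations are isometries and act simply transitively. Hence $\mathfrak g\subset\mathfrak{isom}(G,g)$, and the codimension of $\mathfrak g$ is the dimension of the group of isometries that fix $e$. This extra symmetry depends on $g$, and one would like to single out a metric that has all the symmetry available on $G$.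

\begin{definition}
A metric $g_0$ on $G$ is \emph{infinitesimally maximally symmetric} if for every metric $g$ on $G$ the Lie algebra $\mathfrak{isom}(G,g)$ is isomorphic to a subalgebra of $\mathfrak{isom}(G,g_0)$.
\end{definition}

In other words, we compare isometry algebras by embedding and ask for a greatest one. The embeddings are abstract: they need not map $\mathfrak g$ to $\mathfrak g$. This paper answers the following question, which comes from Gordon and Jablonski \cite{GJ}.
\begin{quote}
\emph{Does every connected Lie group admit an infinitesimally maximally symmetric metric?}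
\end{quote}
The smallest groups do.

\begin{example}\label{ex:small}
(i) On $\mathbb R^n$ any two metrics are isometric by a linear map, so every metric is infinitesimally maximally symmetric.

(ii) Let $G$ be the group of upper triangular matrices in $SL_2(\mathbb R)$ with positive diagonal. With any metric, $G$ is a homogeneous surface diffeomorphic to $\mathbb R^2$, hence a Euclidean or a hyperbolic plane. The algebra $\mathfrak g$ has a basis with $[h,x]=2x$, while the operators $\operatorname{ad}Y$ of $\mathfrak{so}(2)\ltimes\mathbb R^2$ have purely imaginary eigenvalues. So the plane is hyperbolic, and $\mathfrak{isom}(G,g)\cong\mathfrak{sl}_2(\mathbb R)$ for all $g$.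

(iii) Let $G=SU(2)$, $\mathfrak l=\mathfrak{isom}(G,g)$, and let $\mathfrak h\subset\mathfrak{so}(3)$ be the Lie algebra of the stabilizer of $e$; thus $\dim\mathfrak h\in\{0,1,3\}$. If $\dim\mathfrak h=3$, as for a bi-invariant metric, the stabilizer is transitive on tangent planes, so $G$ is a round sphere and $\mathfrak l\cong\mathfrak{so}(4)\cong\mathfrak{su}(2)\oplus\mathfrak{su}(2)$. Otherwise $\dim\mathfrak l\le4$. The isometry group is compact, so $\mathfrak l$ has an invariant inner product, and $\mathfrak g=[\mathfrak g,\mathfrak g]$ acts trivially on its orthogonal complement, which has dimension at most $1$. Hence $\mathfrak l$ is $\mathfrak{su}(2)$ or $\mathfrak{su}(2)\oplus\mathbb R$, and both embed in $\mathfrak{so}(4)$. The round metric is infinitesimally maximally symmetric.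
\end{example}

These cases suggest a positive answer. To prove one, we would have to start from two metrics with unrelated extra symmetries and find a third metric whose isometry algebra contains both; Example~\ref{ex:sl3} shows how this can happen. In general it cannot be done. Let
\[
P=\left\{\begin{pmatrix}B&w&v\\0&a&x\\0&0&b\end{pmatrix}: B\in GL_3^+(\mathbb R),\ a,b>0,\ w,v\in\mathbb R^3,\ x\in\mathbb R,\ ab\det B=1\right\},
\]
where $GL_n^+(\mathbb R)$ denotes the group of matrices of positive determinant. This is the identity component of the parabolic subgroup of $SL_5(\mathbb R)$ with diagonal blocks of sizes $3,1,1$. The entries $B$, $a$ and $(w,v,x)$ are free parameters, so $P$ is diffeomorphic to $GL_3^+(\mathbb R)\times\mathbb R_{>0}\times\mathbb R^7$, and $GL_3^+(\mathbb R)\cong SO(3)\times\mathbb R^6$ by polar decomposition. With $\tilde P$ the universal cover of $P$, we obtain diffeomorphisms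
\begin{equation}\label{eq:top}
P\cong SO(3)\times\mathbb R^{14},\qquad \tilde P\cong S^3\times\mathbb R^{14}.
\end{equation}
In particular $\dim P=17$. Let $T^k$ be the $k$-torus, and put
\[
\mathfrak m_1=\mathfrak{sl}_4(\mathbb R)\ltimes\mathbb R^4\ \text{ (standard action)},\qquad \mathfrak m_2=\mathfrak{sl}_3(\mathbb R)\oplus\mathfrak{sl}_2(\mathbb R).
\]

\begin{theorem}\label{thm:main}
Let $G=P\times T^k$ or $G=\tilde P\times T^k$, with $k\ge0$.
\begin{itemize}
\item[(a)] There are metrics $g_1,g_2$ on $G$ such that $\mathfrak{isom}(G,g_1)$ contains a subalgebra isomorphic to $\mathfrak m_1$ and $\mathfrak{isom}(G,g_2)$ contains a subalgebra isomorphic to $\mathfrak m_2$.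
\item[(b)] There is no metric $g_0$ on $G$ such that $\mathfrak{isom}(G,g_0)$ contains both a subalgebra isomorphic to $\mathfrak m_1$ and a subalgebra isomorphic to $\mathfrak m_2$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:main}
None of the groups $P\times T^k$ and $\tilde P\times T^k$, $k\ge0$, admits an infinitesimally maximally symmetric metric. So the answer to the question is no, there are counterexamples in every dimension $n\ge17$, and $\tilde P$ is a simply connected counterexample.
\end{corollary}

\begin{proof}
If $g_0$ were infinitesimally maximally symmetric, $\mathfrak{isom}(G,g_0)$ would contain copies of $\mathfrak{isom}(G,g_1)$ and $\mathfrak{isom}(G,g_2)$, hence of $\mathfrak m_1$ and $\mathfrak m_2$ by (a). This contradicts (b).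
\end{proof}

\section{Metrics from factorizations $Q=GH$}\label{sec:factor}

To give $G$ a metric with many isometries, we realize it as a homogeneous space of a larger group.

\begin{lemma}\label{lem:factor}
Let $Q$ be a Lie group, $G\subset Q$ a connected closed subgroup and $H\subset Q$ a compact subgroup with $GH=Q$ and $G\cap H=\{1\}$. Then $\dim H=\dim Q-\dim G$. If $\mathfrak h$ contains no nonzero ideal of $\mathfrak q$, there is a metric $g$ on $G$ such that $\mathfrak q$ embeds in $\mathfrak{isom}(G,g)$.
\end{lemma}

\begin{proof}
The orbit map $G\to Q/H$, $\gamma\mapsto\gamma H$, is bijective and $G$-equivariant. An equivariant map has constant rank, and a bijection of constant rank is a diffeomorphism; this gives the dimension formula. Since $H$ is compact, averaging yields an $H$-invariant inner product on the tangent space of $Q/H$ at the base point, hence a $Q$-invariant Riemannian metric on $Q/H$. Its pullback $g$ to $G$ is left-invariant, and $Q$ acts on $(G,g)$ by isometries. The kernel of this action is a normal subgroup of $Q$ contained in $H$, so the kernel of $\mathfrak q\to\mathfrak{isom}(G,g)$ is an ideal of $\mathfrak q$ contained in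 $\mathfrak h$.
\end{proof}

Our factorizations come from block triangular matrices. For $n=n_1+\dots+n_r$ let $P_{n_1,\dots,n_r}\subset SL_n(\mathbb R)$ be the group of block upper triangular matrices whose diagonal blocks have sizes $n_1,\dots,n_r$ and positive determinants; thus $P=P_{3,1,1}$. The Gram--Schmidt process applied to the rows of a matrix, from the last row up, shows that every element of $GL_n^+(\mathbb R)$ is the product of an upper triangular matrix with positive diagonal and an element of $SO(n)$. An orthogonal matrix that is upper triangular with positive diagonal is the identity. Hence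
\begin{equation}\label{eq:GS}
SL_n(\mathbb R)=P_{1,\dots,1}\cdot SO(n),\qquad P_{1,\dots,1}\cap SO(n)=\{1\}.
\end{equation}
Here all blocks are merged into one. We also need to merge just two adjacent blocks, of sizes $c-1$ and $1$. This works when a subgroup of $SO(c)$ acts simply transitively on the unit sphere $S^{c-1}\subset\mathbb R^c$. Two such groups are $H_{(2)}=SO(2)$, and the group $H_{(4)}=Sp(1)\subset SO(4)$ of left multiplications by unit quaternions on $\mathbb H=\mathbb R^4$: for unit quaternions $y,z$ the equation $hy=z$ has the unique solution $h=zy^{-1}$.

\begin{lemma}\label{lem:merge}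
Let $c\in\{2,4\}$. Suppose that $G=P_{n_1,\dots,n_r}$ has adjacent diagonal blocks of sizes $c-1$ and $1$, in this order. Let $Q$ be the group of the same kind in which these two blocks are merged into one block of size $c$, and let $H\subset Q$ be the group $H_{(c)}$ placed in the new block. Then $GH=Q$ and $G\cap H=\{1\}$.
\end{lemma}

\begin{proof}
Let $R\subset GL_c^+(\mathbb R)$ be the group of matrices $\left(\begin{smallmatrix}B&w\\0&a\end{smallmatrix}\right)$ with $B\in GL_{c-1}^+(\mathbb R)$ and $a>0$. We first show that $R\cap H_{(c)}=\{1\}$ and $RH_{(c)}=GL_c^+(\mathbb R)$. An element $h\in R\cap H_{(c)}$ is orthogonal and preserves the hyperplane $e_c^\perp$, so it preserves the line $\mathbb Re_c$. Thus $he_c=ae_c$ with $a>0$ and $|a|=1$, so $h$ fixes $e_c$, and $h=1$ because $H_{(c)}$ acts freely on the sphere. By Gram--Schmidt, $GL_c^+(\mathbb R)=R\cdot SO(c)$. Given $\kappa\in SO(c)$, use transitivity to choose $h\in H_{(c)}$ with $h\kappa^{-1}e_c=e_c$. Then the inverse $\kappa h^{-1}$ also fixes $e_c$, so it lies in $SO(c-1)\subset R$, and $\kappa\in RH_{(c)}$.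

Now let $q\in Q$ and write its new diagonal block as $\rho h$ with $\rho\in R$, $h\in H_{(c)}$. Regard $h$ as an element of $H$. Right multiplication by $h^{-1}$ changes only the $c$ columns through the new block, so $qh^{-1}\in Q$ has the block $\rho$ there. Hence $qh^{-1}\in G$. An element of $H$ lies in $G$ only if its block lies in $R$, so $G\cap H=\{1\}$.
\end{proof}

\begin{example}\label{ex:sl3}
Let $G=P_{1,1,1}\subset SL_3(\mathbb R)$, of dimension $5$. Merging the first two blocks gives $P_{2,1}=G\cdot SO(2)$, and merging the last two gives $P_{1,2}=G\cdot SO(2)$. In both cases $\mathfrak{so}(2)$ is not an ideal, because its bracket with an off-diagonal block matrix is a nonzero off-diagonal block matrix. So Lemma~\ref{lem:factor} gives two metrics on $G$, with the Lie algebras of $P_{2,1}$ and of $P_{1,2}$ in their isometry algebras. These two enlargements of $G$ can be combined. Both lie in $SL_3(\mathbb R)$, and \eqref{eq:GS} gives a third factorization $SL_3(\mathbb R)=G\cdot SO(3)$; the dimensions match, $8-5=3$. Since $\mathfrak{sl}_3(\mathbb R)$ is simple, there is a third metric on $G$ whose isometry algebra contains $\mathfrak{sl}_3(\mathbb R)$,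 and with it both earlier algebras.
\end{example}

The group $P=P_{3,1,1}$ also admits two mergers, one with $c=4$ and one with $c=2$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let
\[
Q_1=P_{4,1}=\left\{\begin{pmatrix}A&v\\0&b\end{pmatrix}\right\},\qquad Q_2=P_{3,2}=\left\{\begin{pmatrix}B&W\\0&C\end{pmatrix}\right\},
\]
let $H_1=Sp(1)$ in the block $A$ and $H_2=SO(2)$ in the block $C$. By Lemma~\ref{lem:merge}, $PH_i=Q_i$ and $P\cap H_i=\{1\}$. Let $\mathfrak a_i\subset\mathfrak q_i$ be the ideal of matrices whose diagonal blocks vanish. An element $X\in\mathfrak h_1$ acts on $\mathfrak a_1$ by $v\mapsto Xv$, and $X\in\mathfrak h_2$ acts on $\mathfrak a_2$ by $W\mapsto-WX$; both actions are faithful. If $\mathfrak i\subset\mathfrak h_i$ is an ideal of $\mathfrak q_i$, then $[\mathfrak i,\mathfrak a_i]\subset\mathfrak h_i\cap\mathfrak a_i=0$, so $\mathfrak i=0$. Lemma~\ref{lem:factor} gives metrics $g_i$ on $P$ with $\mathfrak q_i\subset\mathfrak{isom}(P,g_i)$. The elements of $\mathfrak q_1$ whose upper block is traceless form a copy of $\mathfrak m_1$, and the block diagonal elements of $\mathfrak q_2$ with both blocks traceless form a copy of $\mathfrak m_2$.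

On $P\times T^k$ take the product of $g_i$ with a flat metric; isometries of $P$ act on the first factor. On $\tilde P\times T^k$ take the pullback under the covering homomorphism to $P\times T^k$, which is again left-invariant. The covering is a local isometry, so every Killing field has a unique lift that is a Killing field, and lifting is injective and preserves brackets. The lift of a complete field is complete, since integral curves lift. So the isometry algebra of $P\times T^k$ embeds in that of $\tilde P\times T^k$.
\end{proof}

\section{Why $SL_5(\mathbb R)$ does not combine the two metrics}\label{sec:toy}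

By analogy with Example~\ref{ex:sl3}, the natural candidate for a common enlargement of $Q_1$ and $Q_2$ is $SL_5(\mathbb R)$. It fails because $SO(5)$ cannot act nontrivially on a space of dimension $3$.

\begin{lemma}\label{lem:so5}
Let $K_1$ be a compact connected Lie group with Lie algebra $\mathfrak{so}(5)$, and $J\subset K_1$ a closed subgroup with $\dim K_1/J\le3$. Then $J=K_1$.
\end{lemma}

\begin{proof}
The connected manifold $K_1/J$ has a $K_1$-invariant Riemannian metric, since $J$ is compact. By \eqref{eq:isomdim} its isometry algebra has dimension at most $6<10=\dim\mathfrak{so}(5)$. The homomorphism from $\mathfrak{so}(5)$ to this algebra is not injective, hence zero, because $\mathfrak{so}(5)$ is simple. So the connected group $K_1$ acts trivially and transitively on $K_1/J$, which is therefore a point.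
\end{proof}

\begin{proposition}\label{prop:toy}
There is no compact subgroup $H\subset SL_5(\mathbb R)$ with $PH=SL_5(\mathbb R)$ and $P\cap H=\{1\}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:factor}, $\dim H=24-17=7$. The compact group $H$ preserves an inner product on $\mathbb R^5$, so it is conjugate in $GL_5(\mathbb R)$ to a closed subgroup $J\subset SO(5)$. Then $\dim SO(5)/J=3$, and Lemma~\ref{lem:so5} gives $J=SO(5)$, which has dimension $10$.
\end{proof}

This is the reason behind Theorem~\ref{thm:main}(b), but it excludes only one candidate. In (b) the isometry algebra $\mathfrak l$ is unknown, and the copies of $\mathfrak m_1$ and $\mathfrak m_2$ in it need not have any relation to $\mathfrak g$ or to each other. What replaces the missing information is the topology of $G$. It determines the codimension of a maximal compact subgroup in the isometry group, namely $14$, and this number bounds the noncompact simple factors and the nilradical of $\mathfrak l$ together (Section~\ref{sec:budget}). The simple factor that receives $\mathfrak{sl}_4(\mathbb R)$ uses up at least $9$ of the $14$ dimensions, which leaves four possibilities for it (Section~\ref{sec:factor4}).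 Three are excluded by representation theory (Section~\ref{sec:three}). The fourth is $\mathfrak{sl}_5(\mathbb R)$, and it is excluded by a stronger form of Proposition~\ref{prop:toy} (Section~\ref{sec:sl5}).

\section{Background on Lie algebras and Cartan decompositions}\label{sec:background}

We use the following textbook facts. All Lie algebras are finite-dimensional.

\begin{itemize}
\item[(F1)] \emph{Cartan--Iwasawa--Malcev theorem.} In a connected Lie group $L$ every compact subgroup lies in a maximal compact subgroup. The maximal compact subgroups are connected and conjugate, and for each of them, $K$, the quotient $L/K$ is diffeomorphic to a Euclidean space.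
\item[(F2)] \emph{Radical and nilradical.} A real Lie algebra $\mathfrak l$ has a largest solvable ideal $\mathfrak r$ and a largest nilpotent ideal $\mathfrak n\subset\mathfrak r$, and $[\mathfrak l,\mathfrak r]\subset\mathfrak n$. There is a Levi decomposition $\mathfrak l=\mathfrak s\ltimes\mathfrak r$ with $\mathfrak s$ semisimple.
\item[(F3)] \emph{Semisimple algebras.} A semisimple algebra is the direct sum of its simple ideals, every ideal is a sum of some of them, and every representation is completely reducible. In particular, a representation that is trivial on a submodule and on the quotient is trivial.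
\item[(F4)] \emph{Compact algebras.} A real Lie algebra is \emph{compact} if it has an inner product for which all $\operatorname{ad}X$ are skew; a semisimple algebra is compact exactly when its Killing form is negative definite. A connected Lie group whose Lie algebra is compact and semisimple is compact.
\item[(F5)] \emph{Cartan decompositions.} Let $\mathfrak s$ be real semisimple with Killing form $\beta$, and let $\operatorname{Int}(\mathfrak s)$ be the group generated by the automorphisms $e^{\operatorname{ad}Z}$, $Z\in\mathfrak s$. A \emph{Cartan involution} is an involutive automorphism $\theta$ such that $\beta$ is negative definite on its $(+1)$-eigenspace $\mathfrak k$ and positive definite on its $(-1)$-eigenspace $\mathfrak p$; then $\mathfrak s=\mathfrak k+\mathfrak p$ is a \emph{Cartan decomposition}. Any two are conjugate under $\operatorname{Int}(\mathfrak s)$. So $\dim\mathfrak p$ and the \emph{real rank}, the largest dimension of a subspace of $\mathfrak p$ on which the bracket vanishes, depend only on $\mathfrak s$. The connected subgroup of $\operatorname{Int}(\mathfrak s)$ with Lie algebra $\operatorname{ad}\mathfrak k$ is a maximal compact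 subgroup, and $\mathfrak k+i\mathfrak p$ is a compact real form of $\mathfrak s^{\mathbb C}$.
\item[(F6)] \emph{The space of Cartan involutions.} The Cartan involutions of $\mathfrak s$ form a homogeneous space of $\operatorname{Int}(\mathfrak s)$ whose tangent space at $\theta$ is $\mathfrak p$. With the metric $\beta|_{\mathfrak p}$ it is complete, simply connected and nonpositively curved. Every automorphism $\varphi$ of $\mathfrak s$ acts on it by $\theta\mapsto\varphi\theta\varphi^{-1}$, and acts isometrically because $\varphi$ preserves $\beta$. By Cartan's fixed point theorem, every compact group of automorphisms commutes with some Cartan involution. The Cartan involutions of a complex semisimple algebra, regarded as a real algebra, are the conjugations with respect to its compact real forms.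
\end{itemize}

For $\mathfrak{sl}_n(\mathbb R)$ we may take $\mathfrak k=\mathfrak{so}(n)$ and for $\mathfrak p$ the traceless symmetric matrices. So $\dim\mathfrak p=\frac12(n-1)(n+2)$, which is $2,5,9,14$ for $n=2,3,4,5$, and the diagonal matrices form an abelian subspace of $\mathfrak p$ of dimension $n-1$. Two elementary observations will be used repeatedly.

\begin{lemma}\label{lem:elem}
\begin{itemize}
\item[(i)] A compact Lie algebra contains no copy of $\mathfrak{sl}_m(\mathbb R)$, $m\ge2$.
\item[(ii)] A noncompact simple Lie algebra has $\dim\mathfrak p\ge2$.
\end{itemize}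
\end{lemma}

\begin{proof}
(i) Skew operators have no nonzero real eigenvalues, whereas $\mathfrak{sl}_m(\mathbb R)$ contains $h$ and $x\ne0$ with $[h,x]=2x$. (ii) If $\mathfrak p=0$, the Killing form is negative definite and the algebra is compact. If $\dim\mathfrak p=1$, then $[\mathfrak p,\mathfrak p]=0$, and $\mathfrak k$ acts on $\mathfrak p$ by operators that are skew for $\beta$, hence by zero. Then $\mathfrak p$ is a one-dimensional ideal.
\end{proof}

To pass lower bounds for $\dim\mathfrak p$ and the real rank from a subalgebra to the ambient algebra, we need compatible Cartan decompositions.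

\begin{lemma}[Karpelevich, Mostow]\label{lem:KM}
Let $\mathfrak s$ be a real semisimple Lie algebra, $\mathfrak f\subset\mathfrak s$ a semisimple subalgebra and $\mathfrak f=\mathfrak k'+\mathfrak p'$ a Cartan decomposition. Then there is a Cartan decomposition $\mathfrak s=\mathfrak k+\mathfrak p$ with $\mathfrak k'\subset\mathfrak k$ and $\mathfrak p'\subset\mathfrak p$.
\end{lemma}

\begin{proof}
A fixed point argument inside $\mathfrak s$ would control only $\mathfrak k'$. We complexify, so that $\mathfrak k'$ and $i\mathfrak p'$ together generate a compact group. Let $\sigma$ be the conjugation of $\mathfrak s^{\mathbb C}$ with respect to $\mathfrak s$, and let $\mathfrak u'=\mathfrak k'+i\mathfrak p'$, a compact real form of $\mathfrak f^{\mathbb C}\subset\mathfrak s^{\mathbb C}$. The connected subgroup $U'\subset\operatorname{Int}(\mathfrak s^{\mathbb C})$ with Lie algebra $\operatorname{ad}\mathfrak u'$ is compact by (F4). Since $\sigma\mathfrak u'=\mathfrak u'$ and $\sigma e^{\operatorname{ad}X}\sigma^{-1}=e^{\operatorname{ad}\sigma X}$, the involution $\sigma$ normalizes $U'$, and $U'\cup\sigma U'$ is a compact group of automorphisms of the real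 algebra $\mathfrak s^{\mathbb C}$. By (F6) there is a compact real form $\mathfrak u$ of $\mathfrak s^{\mathbb C}$ that is stable under $U'$ and $\sigma$.

We claim $\mathfrak u'\subset\mathfrak u$. Let $X\in\mathfrak u'$ and write $X=Y+iZ$ with $Y,Z\in\mathfrak u$. Stability under $U'$ gives $[X,\mathfrak u]\subset\mathfrak u$, so $i[Z,\mathfrak u]\subset\mathfrak u\cap i\mathfrak u=0$. Thus $Z$ is central in $\mathfrak s^{\mathbb C}=\mathfrak u+i\mathfrak u$, and $Z=0$.

Put $\mathfrak k=\mathfrak s\cap\mathfrak u$ and $\mathfrak p=\mathfrak s\cap i\mathfrak u$. As $\sigma$ preserves $\mathfrak u$ and $i\mathfrak u$, its fixed space is $\mathfrak s=\mathfrak k+\mathfrak p$. These are the eigenspaces of the conjugation with respect to $\mathfrak u$, restricted to $\mathfrak s$, and the Killing form is negative definite on $\mathfrak u$ and positive definite on $i\mathfrak u$. So this is a Cartan decomposition, with $\mathfrak k'\subset\mathfrak s\cap\mathfrak u'\subset\mathfrak k$ and $\mathfrak p'\subset\mathfrak s\cap i\mathfrak u'\subset\mathfrak p$.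
\end{proof}

\section{Fourteen noncompact dimensions}\label{sec:budget}

We begin the proof of Theorem~\ref{thm:main}(b). From now on $G$ is $P\times T^k$ or $\tilde P\times T^k$ and $g_0$ is a metric on $G$. Let $L$ be the identity component of $\operatorname{Isom}(G,g_0)$, let $\mathfrak l=\mathfrak{isom}(G,g_0)$ be its Lie algebra, and let $H\subset L$ be the stabilizer of $e$, a compact group. Left translations embed $G$ in $L$, and $L/H\cong G$. The group $xHx^{-1}$ is the stabilizer of the point $x(e)$, and $G$ acts freely, so
\begin{equation}\label{eq:free}
G\cap xHx^{-1}=\{1\}\quad\text{for all }x\in L.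
\end{equation}
By (F1) choose a maximal compact subgroup $K\supset H$ of $L$, and put $F=K/H$. We know neither $L$ nor $K$, but we know $\dim L/K$.

\begin{lemma}\label{lem:dim}
$F$ is a closed connected manifold of dimension $3+k$ that is homotopy equivalent to $SO(3)\times T^k$ or to $S^3\times T^k$, and $\dim L/K=14$.
\end{lemma}

\begin{proof}
$F$ is compact and connected because $K$ is. The projection $L/H\to L/K$ is a fiber bundle with fiber $F$ over a Euclidean space, hence trivial. So $F$ is homotopy equivalent to $G$, and thus by \eqref{eq:top} to $SO(3)\times T^k$ or $S^3\times T^k$. The dimension of a closed connected manifold is the top degree in which its $\mathbb Z/2$-homology is nonzero, so it is a homotopy invariant among such manifolds. Hence $\dim F=3+k$, and $\dim L/K=(17+k)-(3+k)=14$.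
\end{proof}

This is the reason for using tori to raise the dimension: a factor $\mathbb R^k$ would replace $14$ by $14+k$.

Fix a Levi decomposition $\mathfrak l=\mathfrak s\ltimes\mathfrak r$, let $\mathfrak n$ be the nilradical, and write $\mathfrak s=\mathfrak s_c\oplus\mathfrak s_{nc}$. Here $\mathfrak s_c$ is the sum of the compact simple ideals and $\mathfrak s_{nc}=\bigoplus_j\mathfrak s_j$ is the sum of the noncompact ones, with Cartan decompositions $\mathfrak s_j=\mathfrak k_j+\mathfrak p_j$. Each $\mathfrak p_j$ should contribute to $\dim L/K$, and so should $\mathfrak n$, except that part of $\mathfrak n$ may be tangent to $K$, as the Lie algebra of $T^k$ is in the group $G$ itself. That part is harmless because it is central. Let $\mathfrak k$ be the Lie algebra of $K$ and put $\mathfrak t=\mathfrak k\cap\mathfrak n$.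

\begin{proposition}\label{prop:budget}
The subalgebra $\mathfrak t$ is central in $\mathfrak l$, and
\begin{equation}\label{eq:budget}
\sum_j\dim\mathfrak p_j+\dim\mathfrak n/\mathfrak t\le14.
\end{equation}
\end{proposition}

\begin{proof}
Let $X\in\mathfrak t$. Since $X\in\mathfrak n$, the operator $\operatorname{ad}X$ maps $\mathfrak l$ into $\mathfrak n$ and is nilpotent on $\mathfrak n$, so it is nilpotent on $\mathfrak l$. Since $X\in\mathfrak k$ and the compact group $\operatorname{Ad}(K)$ preserves an inner product on $\mathfrak l$, it is also skew. A nilpotent skew operator is zero.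

The connected group $L$ is generated by the elements $\exp Z$, and $\operatorname{Ad}(\exp Z)=e^{\operatorname{ad}Z}$ preserves every ideal. So the adjoint action of $L$ on $\mathfrak l/\mathfrak r\cong\mathfrak s$ preserves $\mathfrak s_{nc}$ and defines a homomorphism $\pi\colon L\to\operatorname{Int}(\mathfrak s_{nc})$. Its differential $d\pi$ is the projection $\mathfrak l\to\mathfrak l/\mathfrak r\to\mathfrak s_{nc}\cong\operatorname{ad}\mathfrak s_{nc}$, which is surjective and vanishes on $\mathfrak n$. By (F1) the compact group $\pi(K)$ lies in a maximal compact subgroup $\bar K$ of $\operatorname{Int}(\mathfrak s_{nc})$. The sum of the decompositions $\mathfrak k_j+\mathfrak p_j$ is a Cartan decomposition of $\mathfrak s_{nc}$, so by (F1) and (F5) the group $\bar K$ has codimension $\sum_j\dim\mathfrak p_j$. The preimage under $d\pi$ of the Lie algebra of $\bar K$ therefore has codimension $\sum_j\dim\mathfrak p_j$ in $\mathfrak l$, and it contains $\mathfrak k+\mathfrak n$, which has dimension $\dim\mathfrak k+\dim\mathfrak n/\mathfrak t$. Hence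
\[
\dim\mathfrak k+\dim\mathfrak n/\mathfrak t\le\dim\mathfrak l-\sum_j\dim\mathfrak p_j ,
\]
and $\dim\mathfrak l-\dim\mathfrak k=14$ by Lemma~\ref{lem:dim}.
\end{proof}

\begin{remark}\label{rem:budget}
The groups of Section~\ref{sec:factor} show how tight \eqref{eq:budget} is. We have $\dim Q_1/SO(4)=20-6=14=9+4+1$, where $9$ comes from $\mathfrak{sl}_4(\mathbb R)$, $4$ from the off-diagonal block, and $1$ from the traceless matrices that are scalar in each block. For $Q_2$ the count is $18-4=14=(5+2)+6+1$. For $SL_5(\mathbb R)$ the space $\mathfrak p$ alone has dimension $14$.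
\end{remark}

\section{The simple factor that carries $\mathfrak{sl}_4(\mathbb R)$}\label{sec:factor4}

Assume from now on, for a contradiction, that $\mathfrak l$ contains copies of $\mathfrak m_1$ and $\mathfrak m_2$, denoted by the same letters. Write $\mathfrak m_1=\mathfrak f_4\ltimes V$ with $\mathfrak f_4\cong\mathfrak{sl}_4(\mathbb R)$ and $V\cong\mathbb R^4$. These subalgebras need not lie in the chosen Levi factor, so we use the projections of $\mathfrak l$ to $\mathfrak s_{nc}$, $\mathfrak s_j$ and $\mathfrak s_c$ through $\mathfrak l/\mathfrak r\cong\mathfrak s$; they are homomorphisms.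

\begin{lemma}\label{lem:proj}
The projection $\mathfrak l\to\mathfrak s_{nc}$ is injective on $\mathfrak f_4$ and on $\mathfrak m_2$.
\end{lemma}

\begin{proof}
Let $\mathfrak a$ be either algebra and $\mathfrak i$ the kernel of $\mathfrak a\to\mathfrak s_{nc}$. By (F3), $\mathfrak i$ is a sum of algebras $\mathfrak{sl}_m(\mathbb R)$. The intersection $\mathfrak i\cap\mathfrak r$ is a solvable ideal of the semisimple algebra $\mathfrak i$, hence zero. So $\mathfrak i$ embeds in $\mathfrak s$ with image in $\mathfrak s_c$, and $\mathfrak i=0$ by Lemma~\ref{lem:elem}(i).
\end{proof}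

Since $\mathfrak f_4$ is simple, each of its projections is injective or zero, and by Lemma~\ref{lem:proj} the projection to some $\mathfrak s_j$, say $\mathfrak s_1$, is injective. By Lemma~\ref{lem:KM}, a factor $\mathfrak s_j$ that contains a copy of $\mathfrak{sl}_4(\mathbb R)$ has $\dim\mathfrak p_j\ge9$ and real rank at least $3$. This applies to $\mathfrak s_1$, so \eqref{eq:budget} gives $\dim\mathfrak p_j\le5$ for $j\ne1$. Together with Lemma~\ref{lem:elem}(i) this shows:
\begin{equation}\label{eq:vanish}
\text{the projections of }\mathfrak f_4\text{ to }\mathfrak s_c\text{ and to }\mathfrak s_j,\ j\ne1,\text{ vanish.}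
\end{equation}

\begin{proposition}\label{prop:four}
The algebra $\mathfrak s_1$ is isomorphic to one of
\[
\mathfrak{sl}_4(\mathbb R)\ (9),\qquad\mathfrak{so}(3,4)\ (12),\qquad\mathfrak{sp}(6,\mathbb R)\ (12),\qquad\mathfrak{sl}_5(\mathbb R)\ (14),
\]
with $\dim\mathfrak p_1$ in parentheses.
\end{proposition}

\begin{proof}
The algebra $\mathfrak s_1$ is simple and noncompact, of real rank at least $3$, and $\dim\mathfrak p_1\le14$ by \eqref{eq:budget}. We go through Cartan's classification: the noncompact real forms of the complex simple algebras, listed in \cite[Ch.~X, Table~V]{Hel}, and the complex simple algebras regarded as real. In each classical family $\dim\mathfrak p$ increases with the parameters, so it is enough to look at the first members of real rank at least $3$.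
\begin{center}
\begin{tabular}{llll}
\hline
family & $\dim\mathfrak p$ & real rank & first members of real rank $\ge3$\\
\hline
$\mathfrak{sl}_n(\mathbb R)$ & $\frac12(n-1)(n+2)$ & $n-1$ & $\mathfrak{sl}_4$: $9$,\ $\mathfrak{sl}_5$: $14$,\ $\mathfrak{sl}_6$: $20$\\
$\mathfrak{su}^*(2n)$ & $(n-1)(2n+1)$ & $n-1$ & $\mathfrak{su}^*(8)$: $27$\\
$\mathfrak{su}(p,q)$ & $2pq$ & $\min(p,q)$ & $\mathfrak{su}(3,3)$: $18$\\
$\mathfrak{so}(p,q)$ & $pq$ & $\min(p,q)$ & $(3,3)$: $9$,\ $(3,4)$: $12$,\ $(3,5)$: $15$,\ $(4,4)$: $16$\\
$\mathfrak{so}^*(2n)$ & $n(n-1)$ & $\lfloor n/2\rfloor$ & $\mathfrak{so}^*(12)$: $30$\\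
$\mathfrak{sp}(2n,\mathbb R)$ & $n(n+1)$ & $n$ & $\mathfrak{sp}(6,\mathbb R)$: $12$,\ $\mathfrak{sp}(8,\mathbb R)$: $20$\\
$\mathfrak{sp}(p,q)$ & $4pq$ & $\min(p,q)$ & $\mathfrak{sp}(3,3)$: $36$\\
\hline
\end{tabular}
\end{center}
For a complex simple algebra, $\dim\mathfrak p$ is the complex dimension and the real rank is the complex rank; the smallest value in rank at least $3$ is $15$, for $\mathfrak{sl}_4(\mathbb C)$. The noncompact real forms of the exceptional algebras of real rank at least $3$ have $\dim\mathfrak p\ge28$, with equality for $F_{4(4)}$. The entries at most $14$ are those in the statement, since $\mathfrak{so}(3,3)\cong\mathfrak{sl}_4(\mathbb R)$.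
\end{proof}

So far only $\mathfrak f_4$ has been used. The ideal $V$ has to be placed as well. Its natural place is the nilradical, as in $\mathfrak q_1$, but there it needs four of the fourteen dimensions. If these are not available, $V$ is forced into $\mathfrak s_1$.

\begin{lemma}\label{lem:absorb}
If $\dim\mathfrak n/\mathfrak t\le3$, then $\mathfrak m_1\subset\mathfrak s_1$.
\end{lemma}

\begin{proof}
The simple algebra $\mathfrak s_1$ acts trivially on $\mathfrak t$, which is central. It acts trivially on $\mathfrak n/\mathfrak t$, because $\dim\mathfrak s_1\ge\dim\mathfrak f_4=15>9\ge\dim\mathfrak{gl}(\mathfrak n/\mathfrak t)$, so the homomorphism $\mathfrak s_1\to\mathfrak{gl}(\mathfrak n/\mathfrak t)$ has a nonzero kernel. It acts trivially on $\mathfrak r/\mathfrak n$, because $[\mathfrak l,\mathfrak r]\subset\mathfrak n$. Applying (F3) twice, we get $[\mathfrak s_1,\mathfrak r]=0$. Hence $\mathfrak l=\mathfrak s_1\oplus\mathfrak l'$ is a direct sum of ideals, where $\mathfrak l'=(\mathfrak s_c\oplus\bigoplus_{j\ne1}\mathfrak s_j)\ltimes\mathfrak r$. By \eqref{eq:vanish} the image of $\mathfrak f_4$ in $\mathfrak l'$ lies in the solvable algebra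 $\mathfrak r$, so it is zero, and $\mathfrak f_4\subset\mathfrak s_1$. Finally $V=[\mathfrak f_4,V]\subset\mathfrak s_1$ because $\mathfrak s_1$ is an ideal.
\end{proof}

\section{The cases $\mathfrak{sp}(6,\mathbb R)$, $\mathfrak{so}(3,4)$ and $\mathfrak{sl}_4(\mathbb R)$}\label{sec:three}

Complex representations of a real Lie algebra are the same as complex-linear representations of its complexification. Let $E=\Lambda^2\mathbb C^4$, of dimension $6$. The wedge product $E\times E\to\Lambda^4\mathbb C^4\cong\mathbb C$ is a nondegenerate symmetric bilinear form that is invariant under $\mathfrak{sl}_4(\mathbb C)$.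

\begin{lemma}\label{lem:rep}
Let $W$ be a nontrivial complex representation of $\mathfrak{sl}_4(\mathbb C)$ of dimension $6$ or $7$ with a nondegenerate invariant bilinear form. Then $W\cong E$ or $W\cong E\oplus\mathbb C$, respectively, and $E$ is irreducible.
\end{lemma}

\begin{proof}
By the Weyl dimension formula, the irreducible representation whose highest weight has coordinates $(a,b,c)$ in the basis of fundamental weights has dimension
\[
\tfrac1{12}(a+1)(b+1)(c+1)(a+b+2)(b+c+2)(a+b+c+3).
\]
This increases in each variable. For $a+b+c=1$ it gives the fundamental representations $\mathbb C^4$, $E$, $(\mathbb C^4)^*$ of dimensions $4,6,4$. For $(2,0,0)$, $(0,0,2)$, $(1,0,1)$ it gives $10,10,15$, and for $(0,2,0)$, $(1,1,0)$, $(0,1,1)$ it gives $20$. So the nontrivial irreducible representations of dimension at most $7$ are the three fundamental ones, and $W$ has exactly one nontrivial constituent, since $4+4>7$. The invariant form gives $W\cong W^*$, so the eigenvalues of every element on $W$ are symmetric under $\lambda\mapsto-\lambda$. If the nontrivial constituent were $\mathbb C^4$ or $(\mathbb C^4)^*$, the nonzero eigenvalues of $\operatorname{diag}(3,-1,-1,-1)$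 would be $3,-1,-1,-1$ or their negatives, which are not symmetric.
\end{proof}

\begin{proposition}\label{prop:three}
The algebra $\mathfrak s_1$ is not isomorphic to $\mathfrak{sp}(6,\mathbb R)$, $\mathfrak{so}(3,4)$ or $\mathfrak{sl}_4(\mathbb R)$.
\end{proposition}

\begin{proof}
\emph{The case $\mathfrak{sp}(6,\mathbb R)$.} The projection of $\mathfrak f_4$ to $\mathfrak s_1$ gives a nontrivial representation on $\mathbb C^6$ with an invariant symplectic form. By Lemma~\ref{lem:rep} it is $E$. By Schur's lemma the invariant bilinear forms on the irreducible module $E$ are the multiples of the wedge form. These are symmetric, so none is symplectic.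

\emph{The case $\mathfrak{so}(3,4)$.} Here $\mathfrak f_4$ alone gives no contradiction, since $\mathfrak{so}(3,3)\subset\mathfrak{so}(3,4)$; we use $V$. By \eqref{eq:budget}, $\dim\mathfrak n/\mathfrak t\le14-12=2$, so $\mathfrak m_1\subset\mathfrak{so}(3,4)$ by Lemma~\ref{lem:absorb}. Then $V\otimes\mathbb C$ is an irreducible $4$-dimensional $\mathfrak f_4$-submodule of $\mathfrak{so}(3,4)\otimes\mathbb C=\mathfrak{so}(W)$, where $W=\mathbb C^7$. For a nondegenerate symmetric form $\langle\cdot,\cdot\rangle$ on $W$, the map $u\wedge u'\mapsto\langle u',\cdot\rangle u-\langle u,\cdot\rangle u'$ is an isomorphism of $\mathfrak{so}(W)$-modules $\Lambda^2W\to\mathfrak{so}(W)$. By Lemma~\ref{lem:rep}, $W\cong E\oplus\mathbb C$, so as $\mathfrak f_4$-modules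
\[
\mathfrak{so}(W)\cong\Lambda^2(E\oplus\mathbb C)\cong\Lambda^2E\oplus E.
\]
In the same way $\Lambda^2E\cong\mathfrak{so}(E)$. This module has dimension $15$ and contains the image of $\mathfrak{sl}_4(\mathbb C)$ as a submodule of dimension $15$, so it is the adjoint module, which is irreducible. An irreducible submodule of $\Lambda^2E\oplus E$ projects isomorphically onto one of the two summands, so it has dimension $15$ or $6$, not $4$.

\emph{The case $\mathfrak{sl}_4(\mathbb R)$.} This is the only place where $\mathfrak m_2$ enters; it must enter somewhere, since $g_1$ has $\mathfrak m_1$ in its isometry algebra. We first show that every faithful complex representation of $\mathfrak m_2$ has dimension at least $5$. The irreducible constituents are tensor products of an irreducible representation of $\mathfrak{sl}_3$ and one of $\mathfrak{sl}_2$. A nontrivial representation of $\mathfrak{sl}_3$ has dimension at least $3$, because $\dim\mathfrak{gl}_2=4<8$, and a nontrivial representation of $\mathfrak{sl}_2$ has dimension at least $2$. Either some constituent is nontrivial on both factors and has dimension at least $6$, or one constituent is nontrivial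 on $\mathfrak{sl}_3$ only and another on $\mathfrak{sl}_2$ only, with total dimension at least $3+2$. Hence $\mathfrak m_2$ does not embed in $\mathfrak{sl}_4(\mathbb R)$. It does embed in $\mathfrak s_{nc}$ by Lemma~\ref{lem:proj}, so there is a second factor $\mathfrak s_j$, and $\dim\mathfrak p_j\ge2$ by Lemma~\ref{lem:elem}(ii). Now \eqref{eq:budget} gives $\dim\mathfrak n/\mathfrak t\le14-9-2=3$, one less than $\dim V$. By Lemma~\ref{lem:absorb}, $\mathfrak m_1\subset\mathfrak s_1$, but $\dim\mathfrak m_1=19>15=\dim\mathfrak s_1$.
\end{proof}

\section{The case $\mathfrak{sl}_5(\mathbb R)$}\label{sec:sl5}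

By Propositions~\ref{prop:four} and~\ref{prop:three}, $\mathfrak s_1\cong\mathfrak{sl}_5(\mathbb R)$. This algebra contains both $\mathfrak m_1$ and $\mathfrak m_2$, so the contradiction has to come from the position of $G$ in $L$.

Since $\dim\mathfrak p_1=14$, the inequality \eqref{eq:budget} forces $\mathfrak s_{nc}=\mathfrak s_1$ and $\mathfrak n=\mathfrak t$, so $\mathfrak n$ is central. From $[\mathfrak r,\mathfrak r]\subset\mathfrak n$ we get $[\mathfrak r,[\mathfrak r,\mathfrak r]]=0$. Thus $\mathfrak r$ is a nilpotent ideal, $\mathfrak r=\mathfrak n$ is central, and
\[
\mathfrak l=\mathfrak s_1\oplus\mathfrak c,\qquad\mathfrak c=\mathfrak s_c\oplus\mathfrak t,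
\]
is a direct sum of ideals with $\mathfrak c$ compact. Let $K_1\subset L$ be the connected subgroup with Lie algebra $\mathfrak k_1\cong\mathfrak{so}(5)$. It is compact by (F4), so by (F1) a conjugate $yK_1y^{-1}$ lies in $K$. The automorphism $\operatorname{Ad}(y)$ preserves the ideal $\mathfrak s_1$ and maps Cartan decompositions of $\mathfrak s_1$ to Cartan decompositions. After changing the Cartan decomposition of $\mathfrak s_1$ we may therefore assume $K_1\subset K$.

The group $K_1$ acts on $F=K/H$. For $k=0$ we have $\dim F=3$, and Lemma~\ref{lem:so5} shows at once that the orbits are points. For $k\ge1$ the dimension of $F$ does not suffice, since $SO(5)$ acts transitively on $S^4$. The first cohomology of $F$ detects the $k$ torus directions, and a group with perfect Lie algebra cannot move along them.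

\begin{lemma}\label{lem:K1H}
$K_1\subset H$.
\end{lemma}

\begin{proof}
The groups $H^1(SO(3);\mathbb R)$ and $H^1(S^3;\mathbb R)$ vanish, since the fundamental groups are finite. By Lemma~\ref{lem:dim} and the K\"unneth formula, $H^1(F;\mathbb R)\cong H^1(T^k;\mathbb R)\cong\mathbb R^k$, and the cup product of a basis is nonzero in $H^k(F;\mathbb R)$, as it is for $T^k$. Every class has a $K$-invariant representative. Indeed, let $\omega$ be a closed $1$-form. Each $\kappa\in K$ acts on $F$ by a map homotopic to the identity, because $K$ is connected, so $\kappa^*\omega$ has the same integrals over loops as $\omega$. The same then holds for the average of the forms $\kappa^*\omega$ with respect to normalized Haar measure, which is closed and $K$-invariant.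

Let $\omega_1,\dots,\omega_k$ be $K$-invariant closed $1$-forms that represent a basis. The form $\omega_1\wedge\dots\wedge\omega_k$ has a nonzero class, so it is nonzero at some point, and then at every point because it is invariant and $K$ is transitive on $F$. Hence the $\omega_i$ are linearly independent at each point, and $D=\bigcap_i\ker\omega_i$ is a subbundle of $TF$ of rank $(3+k)-k=3$. (For $k=0$, put $D=TF$.)

For $Y\in\mathfrak k_1$ let $Y^*$ be the induced vector field on $F$. Invariance and closedness give $0=\mathcal L_{Y^*}\omega_i=d(\omega_i(Y^*))$, so the function $\omega_i(Y^*)$ is constant. For $Y_1,Y_2\in\mathfrak k_1$ it follows that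
\[
-\omega_i([Y_1,Y_2]^*)=\omega_i([Y_1^*,Y_2^*])=Y_1^*\,\omega_i(Y_2^*)-Y_2^*\,\omega_i(Y_1^*)-d\omega_i(Y_1^*,Y_2^*)=0 .
\]
Since $\mathfrak k_1=[\mathfrak k_1,\mathfrak k_1]$, we get $\omega_i(Y^*)=0$ for all $Y\in\mathfrak k_1$. So the $K_1$-orbits are tangent to $D$, and the orbit $K_1/(K_1\cap H)$ of the base point has dimension at most $3$. By Lemma~\ref{lem:so5}, $K_1\cap H=K_1$.
\end{proof}

In Proposition~\ref{prop:toy} a dimension count finished the proof at this point. Now the compact ideal $\mathfrak c$ can supply the missing dimensions, and the topology of $G$ gives no further obstruction.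

\begin{remark}\label{rem:AN}
The group $P_{1,1,1,1,1}\subset SL_5(\mathbb R)$ is diffeomorphic to $\mathbb R^{14}$, so $P_{1,1,1,1,1}\times SU(2)$ is diffeomorphic to $\tilde P$. By \eqref{eq:GS} and Lemma~\ref{lem:factor}, it has a product metric whose isometry algebra contains $\mathfrak{sl}_5(\mathbb R)$, hence both $\mathfrak m_1$ and $\mathfrak m_2$. So the last step must use the group structure of $G$.
\end{remark}

The relevant feature of $G$ is that its rotation algebra $\mathfrak{so}(3)$ lies inside a copy of $\mathfrak{sl}_3(\mathbb R)$, and therefore cannot be absorbed by $\mathfrak c$.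

\begin{proof}[End of the proof of Theorem~\ref{thm:main}(b)]
Let $\mathfrak f_3\cong\mathfrak{sl}_3(\mathbb R)$ be the subalgebra of $\mathfrak g\subset\mathfrak l$ formed by the traceless matrices in the upper left $3\times3$ block. Its projection to $\mathfrak c$ is not injective by Lemma~\ref{lem:elem}(i), hence zero, because $\mathfrak f_3$ is simple. So $\mathfrak f_3\subset\mathfrak s_1$. By Lemma~\ref{lem:KM}, the subalgebra $\mathfrak{so}(3)\subset\mathfrak f_3$ lies in the compact part of some Cartan decomposition of $\mathfrak s_1$. By (F5) this decomposition is conjugate to $\mathfrak k_1+\mathfrak p_1$ under $\operatorname{Int}(\mathfrak s_1)$, which is generated by the restrictions of the maps $\operatorname{Ad}(\exp Z)$, $Z\in\mathfrak s_1$. So there is $x\in L$ with $\operatorname{Ad}(x)\,\mathfrak{so}(3)\subset\mathfrak k_1$, and $\mathfrak k_1\subset\mathfrak h$ by Lemma~\ref{lem:K1H}. For $0\ne Y\in\mathfrak{so}(3)$ the one-parameter group $\exp(tY)$ is nontrivial and lies in $G\cap x^{-1}Hx$. This contradicts \eqref{eq:free}. All four cases of Proposition~\ref{prop:four} are impossible, so $\mathfrak l$ does not contain copies of both $\mathfrak m_1$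 and $\mathfrak m_2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GJ}
Carolyn Gordon and Michael Jablonski, \emph{Infinitesimal maximal symmetry and Ricci soliton solvmanifolds}, arXiv:2112.09733 (2021).

\bibitem{Hel}
Helgason, \emph{Differential Geometry, Lie Groups, and Symmetric Spaces}.

\end{thebibliography}
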